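\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{A power saving for approximately orthogonal exponentials on smooth convex bodies}


\begin{abstract}
Let $K\subset\mathbb R^d$, $d\ge2$, be a bounded convex set, symmetric about the origin, with smooth boundary and nonvanishing Gaussian curvature, and let $\mathcal E(A)$ be an exponential frame for $L^2(K)$. Iosevich and Mayeli showed that a subset $A'\subset A$ whose exponentials are approximately orthogonal, in the sense that $\widehat\chi_K(a-a')$ is smaller than its generic size $|a-a'|^{-(d+1)/2}$ in a suitable averaged sense, has upper density zero, and asked whether a power of $R$ is saved in the count of $A'\cap B_R$. We prove that it is. The count is $o(R^{d-1})$ in every dimension, and $o(R^{d-\alpha})$ for every positive $\alpha<\frac{d+1}2$ if $d\not\equiv1\pmod 8$ and for every positive $\alpha<\frac{d-1}2$ if $d\equiv1\pmod 8$. The proof constructs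 a positive measure whose Fourier transform is negative, with a power lower bound on its size, at every large difference that approximate orthogonality allows. Examples limit how far the exponent can be improved.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $d\ge2$ and $K=-K\subset\mathbb R^d$ is a bounded convex set with nonempty interior whose boundary is $C^\infty$ with everywhere nonvanishing Gaussian curvature $\kappa$. By convexity $\kappa>0$. We write
\[
\widehat\mu(\xi)=\int e^{-2\pi i x\cdot\xi}\,d\mu(x),\qquad \widehat\chi_K(\xi)=\int_K e^{-2\pi i x\cdot\xi}\,dx,\qquad \rho^*(\xi)=\sup_{x\in K}x\cdot\xi .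
\]
Thus $\rho^*$ is the Minkowski functional of the dual body $K^*=\{\xi: x\cdot\xi\le 1\ \forall x\in K\}$. It is a norm on $\mathbb R^d$, smooth away from $0$. We write $B(x,R)$ for the ball of radius $R$ about $x$, $B_R=B(0,R)$, and $\operatorname{dist}(y,\mathbb Z)$ for the distance from $y\in\mathbb R$ to the nearest integer. The letters $C,c>0$ denote constants that may change from line to line.

For a countable discrete set $A\subset\mathbb R^d$ put $\mathcal E(A)=\{e^{2\pi i x\cdot a}\}_{a\in A}$. This is a \emph{frame} for $L^2(K)$ if there are $0<C_L\le C_U<\infty$ with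
\begin{equation}\label{eq:frame}
C_L\|f\|_{L^2(K)}^2\le\sum_{a\in A}\Big|\int_K f(x)e^{-2\pi i x\cdot a}\,dx\Big|^2\le C_U\|f\|_{L^2(K)}^2\qquad\text{for all } f\in L^2(K).
\end{equation}
The right-hand inequality alone is the \emph{Bessel inequality}.

The inner product of $e^{2\pi i x\cdot a}$ and $e^{2\pi i x\cdot a'}$ in $L^2(K)$ is $\widehat\chi_K(a-a')$, since $\widehat\chi_K$ is even. Because $\partial K$ is curved, $\widehat\chi_K(\xi)$ has size $|\xi|^{-\frac{d+1}2}$ times an oscillating factor. The following condition says that the inner products belonging to distant pairs $a,a'$ beat this generic size.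

\begin{definition}\label{def:ao}
Let $p\in[1,\infty]$ and $\eta\ge0$. A set $A'\subset\mathbb R^d$ is \emph{approximately orthogonal with exponent $p$ and defect at most $\eta$} if there are a continuous nonincreasing $\phi\ge0$ on $[0,\infty)$ and constants $c_j\ge0$ with $\limsup_{j\to\infty}c_j\le\eta$ such that
\begin{equation}\label{eq:phi}
\Big(\frac1{2^j}\int_{2^j}^{2^{j+1}}\phi^p(t)\,dt\Big)^{1/p}\le c_j\,2^{-j\frac{d+1}2}\qquad\forall j\in\mathbb Z
\end{equation}
(for $p=\infty$ the left side is the essential supremum of $\phi$ over $[2^j,2^{j+1}]$) and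
\begin{equation}\label{eq:chiphi}
|\widehat\chi_K(a-a')|\le\phi(\rho^*(a-a'))\qquad\text{for all } a\ne a' \text{ in } A'.
\end{equation}
If $\eta=0$, we say that $A'$ is \emph{approximately orthogonal} (with exponent $p$).
\end{definition}

Iosevich and Mayeli \cite{IM} proved that a countable discrete set $A$ which is approximately orthogonal has upper Beurling density zero, so that $\mathcal E(A)$ is not a frame. Consequently, if $\mathcal E(A)$ is a frame, every approximately orthogonal subset $A'\subset A$ has upper density zero. They asked in \cite{IM} whether more is true: is there some $0<\alpha<d$ with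
\begin{equation}\label{eq:question}
\limsup_{R\to\infty}\frac{\#(A'\cap B_R)}{R^{d-\alpha}}=0\,?
\end{equation}
We show that there is.

\subsection*{What to expect}
We shall see that, up to a positive factor and lower-order terms, $\widehat\chi_K(\xi)$ is $|\xi|^{-\frac{d+1}2}\sin\pi Y(\xi)$ with
\begin{equation}\label{eq:Y}
Y(\xi)=2\rho^*(\xi)-\frac{d-1}4 .
\end{equation}
Approximate orthogonality therefore says that $Y(a-a')$ is close to an integer whenever $a,a'\in A'$ are far apart: all large differences lie in thin shells $\{2\rho^*\approx\frac{d-1}4+\ell\}$, $\ell\in\mathbb Z$. How many points can have all their differences in such shells depends on the residue of $d$. If $d\equiv1\pmod4$, the offset $\frac{d-1}4$ is an integer, and points on a line with spacing $\frac12$ in the norm $\rho^*$ qualify, so the count can be linear in $R$. If $d\not\equiv1\pmod4$, not even three points of $A'$ that are mutually far apart can be collinear: along a line $\rho^*$-lengths add, so some $2\rho^*(a-a')$ would be close both to $\frac{d-1}4+\mathbb Z$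 and to $2\cdot\frac{d-1}4+\mathbb Z$, while $\operatorname{dist}(\frac{d-1}4,\mathbb Z)\ge\frac14$. In all dimensions, however, every distant pair of points is subject to this rigid constraint, and this is enough to save a power of $R$.

\subsection*{Results}
Put $\beta_d=\frac{d-1}2$ if $d\not\equiv1\pmod8$ and $\beta_d=\frac{d+1}2$ if $d\equiv1\pmod 8$ (so $d\ge9$). We call $\beta$ \emph{admissible} for $d$ if
\begin{itemize}
\item $\beta\ge\beta_d$, when $d$ is even or $d\equiv5\pmod8$;
\item $\beta>\beta_d$, when $d\equiv3\pmod4$ or $d\equiv1\pmod8$.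
\end{itemize}

\begin{theorem}\label{thm:A}
Let $\mathcal E(A)$ be a frame for $L^2(K)$ and let $A'\subset A$ be approximately orthogonal with some exponent $p\in[1,\infty]$. Then for every admissible $\beta$ there is a constant $C$ with
\begin{equation}\label{eq:count}
\sup_{x\in\mathbb R^d}\#\big(A'\cap B(x,R)\big)\le C R^\beta\qquad(R\ge1).
\end{equation}
Consequently \eqref{eq:question} holds for every $0<\alpha<d-\beta_d$, that is, for every positive $\alpha<\frac{d+1}2$ if $d\not\equiv1\pmod8$ and every positive $\alpha<\frac{d-1}2$ if $d\equiv1\pmod8$. In particular it holds with $\alpha=1$ for every $d\ge2$.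
\end{theorem}

The consequence is immediate: if $0<\alpha<d-\beta_d$, choose an admissible $\beta<d-\alpha$ and divide \eqref{eq:count} by $R^{d-\alpha}$. The value $\alpha=1$ is allowed because $\frac{d+1}2>1$ always and $\frac{d-1}2>1$ for $d\ge9$.

The lower frame bound is not needed, and a small positive defect is harmless.

\begin{theorem}\label{thm:B}
For every admissible $\beta$ there is $\eta_0=\eta_0(K,\beta)>0$ such that \eqref{eq:count}, and hence \eqref{eq:question} for $0<\alpha<d-\beta$, holds whenever $\mathcal E(A)$ satisfies the Bessel inequality and $A'\subset A$ is approximately orthogonal with some exponent $p\in[1,\infty]$ and defect at most $\eta_0$.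
\end{theorem}

In the other direction we have the following.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] If $d\equiv1\pmod4$, there are a frame $\mathcal E(A)$ for $L^2(K)$ and a subset $A'\subset A$, approximately orthogonal with every exponent $p\in[1,\infty]$, with $\#(A'\cap B_R)\ge cR$ for large $R$. So \eqref{eq:question} fails in general for $\alpha\ge d-1$ in these dimensions.
\item[(ii)] For every $d\ge2$ and every function $\eta(R)$ with $\eta(R)\to0$ as $R\to\infty$ there are a frame $\mathcal E(A)$ for $L^2(K)$ and a subset $A'\subset A$, approximately orthogonal with every exponent $p$, with $\#(A'\cap B_R)\ge R^{\eta(R)}$ for all large $R$.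
\item[(iii)] For every $d\ge2$ and every integer $q\ge16$ there are a frame $\mathcal E(A)$ for $L^2(K)$ and a subset $A'\subset A$, approximately orthogonal with every exponent $p$ and with defect at most $C_Kq^{-1/2}$, with $\#(A'\cap B_R)\ge cR^{\log2/\log q}$ for large $R$. Here $C_K$ depends only on $K$.
\end{enumerate}
\end{theorem}

By (iii), power growth does occur in the setting of Theorem \ref{thm:B}. We do not determine the optimal exponent in Theorem \ref{thm:A}.

\begin{remark}
The Bessel inequality enters only through the fact that balls of a fixed radius contain boundedly many points of $A$ (Lemma \ref{lem:local}). Some such assumption is needed, because Definition \ref{def:ao} says nothing about nearby points. Every bounded set $A'$, finite or not, satisfies it with $\eta=0$: if $\rho^*(a-a')\le D$ for all $a,a'\in A'$, take $\phi=|K|$ on $[0,D]$, $\phi(t)=|K|(D+1-t)$ on $[D,D+1]$ and $\phi=0$ beyond.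
\end{remark}

\section{The idea, on the unit disk}\label{sec:disk}

Let $d=2$, let $K$ be the unit disk, and let $A'$ be a set whose exponentials are exactly orthogonal on $K$. Here $\rho^*(\xi)=|\xi|$ and $\widehat\chi_K(\xi)=J_1(2\pi|\xi|)/|\xi|$. We recall that, as $x\to\infty$,
\[
J_0(x)=\sqrt{\tfrac2{\pi x}}\,\big(\cos(x-\tfrac\pi4)+O(x^{-1})\big),\qquad
J_1(x)=\sqrt{\tfrac2{\pi x}}\,\big(\sin(x-\tfrac\pi4)+O(x^{-1})\big).
\]
If $a\ne a'$ are in $A'$ and $\xi=a-a'$, then $J_1(2\pi|\xi|)=0$, so
\begin{equation}\label{eq:diskshell}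
2|\xi|=\ell+\tfrac14+o(1),\qquad \ell\in\mathbb Z,\ |\xi|\to\infty .
\end{equation}

To exploit this, look for a positive measure whose transform is negative at all these $\xi$. Arc length on the circle of radius $r$ has transform $2\pi rJ_0(2\pi r|\xi|)$, whose sign for large $|\xi|$ is that of $\cos(2\pi r|\xi|-\frac\pi4)$ when this cosine is bounded away from $0$. By \eqref{eq:diskshell} the cosine is, up to $o(1)$,
\[
\cos(\pi\ell)=\pm1\ \ (r=1),\qquad \cos\tfrac{\pi}{4}=\tfrac{\sqrt2}2\ \ (r=2),\qquad \cos\big(\pi-\tfrac\pi4\big)=-\tfrac{\sqrt2}2\ \ (r=4).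
\]
For $r=1$ the sign depends on the parity of the unknown integer $\ell$. An even radius removes this ambiguity. The radius $2$ gives the wrong sign, the radius $4$ the right one. So let $\mu$ be arc length on the circle of radius $4$. Then
\[
\widehat\mu(\xi)=8\pi J_0(8\pi|\xi|)=-(2\sqrt2+o(1))|\xi|^{-1/2}\le-2|\xi|^{-1/2}
\]
for all $\xi=a-a'$ with $|\xi|\ge T$, say. If $S\subset A'\cap B(x,R)$ has $n\ge1$ points at mutual distances at least $T$, positivity of $\mu$ gives
\[
0\le\int\Big|\sum_{a\in S}e^{-2\pi i a\cdot y}\Big|^2d\mu(y)=\sum_{a,a'\in S}\widehat\mu(a-a')\le 8\pi n-2n(n-1)(2R)^{-1/2},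
\]
because $|a-a'|\le2R$. Hence $n\le1+4\pi(2R)^{1/2}$. Since $\widehat\chi_K>0$ near $0$, the points of $A'$ are uniformly separated, so every ball of radius $T$ contains boundedly many of them. Taking $S$ maximal we get $\#(A'\cap B(x,R))\le CR^{1/2}$ for $R\ge1$, which is the case $d=2$, $\beta=\frac12$ of \eqref{eq:count}.

Three things must be done in general. Approximate orthogonality must be turned into a statement like \eqref{eq:diskshell} (Section \ref{sec:shells}). A suitable positive measure must be found in every dimension, including those in which dilating $\partial K$ by an even integer never gives the right sign (Section \ref{sec:measure}). And the passage from separated subsets to all of $A'$ must use the Bessel inequality (Section \ref{sec:count}).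

\section{Differences lie near shells}\label{sec:shells}

Since $\partial K$ is compact and convex with $\kappa>0$, its Gauss map, which sends $x\in\partial K$ to the outward unit normal $\nu(x)$, is a diffeomorphism onto the unit sphere. For $\xi\ne0$ let $x_\pm(\xi)\in\partial K$ be the point with outward normal $\pm\xi/|\xi|$. These are the only critical points of $x\mapsto x\cdot\xi$ on $\partial K$: a nondegenerate maximum with value $\rho^*(\xi)$ and a nondegenerate minimum with value $-\rho^*(\xi)$. By symmetry $x_-=-x_+$ and $\kappa(x_-)=\kappa(x_+)$.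

Let $\sigma$ be surface measure on $\partial K$ and put
\[
\nu_0=\sigma,\quad p_0=\tfrac{d-1}2;\qquad\qquad \nu_1=\chi_K\,dx,\quad p_1=\tfrac{d+1}2 .
\]

\begin{lemma}\label{lem:asymp}
With $Y$ as in \eqref{eq:Y}, for $k=0,1$ there is a positive, continuous, even function $B_k$ on $\mathbb R^d\setminus\{0\}$, homogeneous of degree $0$ (hence bounded above and below by positive constants), such that
\[
\widehat{\nu_k}(\xi)=|\xi|^{-p_k}B_k(\xi)\cos\!\big(\pi Y(\xi)-\tfrac{k\pi}2\big)+O(|\xi|^{-p_k-1}),\qquad|\xi|\ge1 .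
\]
In particular the oscillating factor is $\cos\pi Y$ for $\sigma$ and $\sin\pi Y$ for $\chi_K$.
\end{lemma}

\begin{proof}
Stationary phase (see \cite{Stein}, \cite{Hormander}, \cite{Herz}) gives, for $\psi\in C^\infty(\partial K)$ and uniformly in the direction of $\xi$,
\begin{equation}\label{eq:sp}
\int_{\partial K}\psi\,e^{-2\pi i x\cdot\xi}\,d\sigma=|\xi|^{-\frac{d-1}2}\Big[\frac{\psi(x_+)}{\sqrt{\kappa(x_+)}}\,e^{-i\pi Y(\xi)}+\frac{\psi(x_-)}{\sqrt{\kappa(x_-)}}\,e^{i\pi Y(\xi)}\Big]+O(|\xi|^{-\frac{d+1}2}).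
\end{equation}
The phase arises as follows. Near $x_+$, in principal coordinates $y\in\mathbb R^{d-1}$ and with principal curvatures $\kappa_i$, we have $x\cdot\xi=\rho^*(\xi)-\frac{|\xi|}2\sum\kappa_iy_i^2+\cdots$. Since $\int_{\mathbb R}e^{i\pi\lambda y^2}dy=\lambda^{-1/2}e^{i\pi/4}$, the contribution of $x_+$ is $|\xi|^{-\frac{d-1}2}\kappa(x_+)^{-1/2}\psi(x_+)$ times the factor $e^{-2\pi i\rho^*(\xi)+i\pi(d-1)/4}=e^{-i\pi Y(\xi)}$. At the minimum $x_-$ all signs are reversed.

With $\psi=1$, the symmetry of $\kappa$ gives the case $k=0$ with $B_0(\xi)=2\kappa(x_+)^{-1/2}$. For $k=1$, apply the divergence theorem to the vector field $\frac{\xi}{|\xi|}e^{-2\pi i x\cdot\xi}$, whose divergence is $-2\pi i|\xi|e^{-2\pi i x\cdot\xi}$: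
\[
\widehat\chi_K(\xi)=\frac{i}{2\pi|\xi|}\int_{\partial K}\Big(\frac\xi{|\xi|}\cdot\nu\Big)e^{-2\pi i x\cdot\xi}\,d\sigma .
\]
Apply \eqref{eq:sp} to the components of $\nu$. Since $\frac\xi{|\xi|}\cdot\nu(x_\pm)=\pm1$, the bracket becomes $\kappa(x_+)^{-1/2}(e^{-i\pi Y}-e^{i\pi Y})=-2i\,\kappa(x_+)^{-1/2}\sin\pi Y$, and
\[
\widehat\chi_K(\xi)=\tfrac1\pi|\xi|^{-\frac{d+1}2}\kappa(x_+)^{-1/2}\sin\pi Y(\xi)+O(|\xi|^{-\frac{d+3}2}).
\]
So $B_1(\xi)=\frac1\pi\kappa(x_+)^{-1/2}$.
\end{proof}

The curvature hypothesis is what gives both $\widehat\sigma$ and $\widehat\chi_K$ a fixed decay rate and a phase depending on $\rho^*$ alone. The symmetry of $K$ makes the two critical points combine into a single cosine.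

The next lemma is the only place where approximate orthogonality is used. Monotonicity of $\phi$ turns the average \eqref{eq:phi} into a pointwise bound, which is why $p$ plays no role.

\begin{lemma}\label{lem:shell}
There is $C_0=C_0(K)$ with the following property. Let $A'$ be approximately orthogonal with some exponent $p$ and defect at most $\eta$, and let $\theta>0$. Then there is $T_0$ such that
\[
\operatorname{dist}\big(Y(a-a'),\mathbb Z\big)\le C_0(\eta+\theta)\qquad\text{for all } a,a'\in A' \text{ with } |a-a'|\ge T_0 .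
\]
\end{lemma}

\begin{proof}
Let $2^{j+1}\le t<2^{j+2}$. Since $\phi$ is nonincreasing (and continuous, if $p=\infty$), the left side of \eqref{eq:phi} is at least $\phi(2^{j+1})$, so
\[
\phi(t)\le\phi(2^{j+1})\le c_j2^{-j\frac{d+1}2}\le2^{d+1}c_j\,t^{-\frac{d+1}2},
\]
the last step because $2^{-j}<4/t$. Take $\xi=a-a'$, $|\xi|\ge1$, and $t=\rho^*(\xi)$, which is comparable to $|\xi|$. By \eqref{eq:chiphi}, $|\widehat\chi_K(\xi)|\le Cc_j|\xi|^{-\frac{d+1}2}$. Lemma \ref{lem:asymp} with $k=1$ and the inequality $|\sin\pi y|\ge2\operatorname{dist}(y,\mathbb Z)$ then give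
\[
2\operatorname{dist}(Y(\xi),\mathbb Z)\le|\sin\pi Y(\xi)|\le C(c_j+|\xi|^{-1})
\]
with $C$ depending only on $K$. If $|\xi|$ is large, so is $j$, and then $c_j\le\eta+\theta/2$ and $|\xi|^{-1}\le\theta/2$.
\end{proof}

\section{A positive measure with negative transform on the shells}\label{sec:measure}

We now need a positive measure whose transform is negative at every large $\xi$ with $Y(\xi)$ near an integer. The transform of $\sigma$ itself oscillates like $\cos\pi Y(\xi)$, which on the shells is close to $1$ or $-1$ according to the parity of the nearest integer. As on the disk, dilating by an even integer $2m$ removes the parity: from \eqref{eq:Y},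
\begin{equation}\label{eq:dilate}
Y(2m\xi)=4m\rho^*(\xi)-\tfrac{d-1}4=2m\,Y(\xi)+(2m-1)\tfrac{d-1}4 ,
\end{equation}
so if $Y(\xi)=\ell+\vartheta$ with $\ell\in\mathbb Z$, then
\begin{equation}\label{eq:phase}
\pi Y(2m\xi)\equiv(2m-1)\tfrac{(d-1)\pi}4+2\pi m\vartheta\pmod{2\pi}.
\end{equation}
For small $\vartheta$ and large $|\xi|$ the sign of $\widehat\sigma(2m\xi)$ is thus that of $\cos\big((2m-1)\frac{(d-1)\pi}4\big)$, when this is nonzero, and three situations occur.
\begin{itemize}
\item If $d$ is even, or $d\equiv5\pmod 8$, some $m$ makes this cosine negative.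
\item If $d\equiv3\pmod4$, it is $0$ for every $m$, because $\frac{(d-1)\pi}4$ is an odd multiple of $\frac\pi2$. The sign of $\widehat\sigma(2m\xi)$ is then decided by the small error $\vartheta$ and by lower-order terms, over which we have no control.
\item If $d\equiv1\pmod8$, it is $1$ for every $m$.
\end{itemize}
In the last two situations the phase must be shifted. In the second any small shift in the right direction suffices. Such a shift results from averaging over dilations $2\pm u$ with the singular weight $u^{s-1}$, $0<s<1$: the Fourier integral of $u^{s-1}$ produces a factor $e^{\pm i\pi s/2}$, at the cost of a factor $|\xi|^{-s}$. This is the next lemma. In the third situation the shift must exceed $\frac\pi2$. We obtain the first $\frac\pi2$, at the cost of one power of $|\xi|$, by replacing $\sigma$ with $\chi_K\,dx$, whose oscillating factor is $\sin\pi Y=\cos(\pi Y-\frac\pi2)$, and then proceed as before. This is why $\beta_d$ is larger by $1$ when $d\equiv1\pmod8$. (Taking $1<s<2$ with $\sigma$ would produce the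 same power, but the main term would then be smaller than the error bound $O(|\xi|^{-p_0-1})$ in Lemma \ref{lem:asymp}.)

\begin{lemma}\label{lem:frac}
Let $0<s<1$, $\varsigma\in\{1,-1\}$ and $g\in C_c^\infty([0,\infty))$. As $\lambda\to\infty$,
\[
\int_0^\infty u^{s-1}g(u)e^{i\varsigma\lambda u}\,du=g(0)\Gamma(s)e^{i\varsigma\pi s/2}\lambda^{-s}+O(\lambda^{-1}).
\]
\end{lemma}

\begin{proof}
Write $g(u)=g(0)e^{-u}+u\,g_1(u)$, where $g_1$ is smooth on $[0,\infty)$ and decays exponentially together with its derivatives. The first term contributes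
\[
g(0)\Gamma(s)(1-i\varsigma\lambda)^{-s}=g(0)\Gamma(s)\,\lambda^{-s}e^{i\varsigma\pi s/2}\,(1+i\varsigma/\lambda)^{-s}
\]
(principal branches), and $(1+i\varsigma/\lambda)^{-s}=1+O(\lambda^{-1})$. The second contributes $\int_0^\infty u^sg_1(u)e^{i\varsigma\lambda u}du$. Since $u^sg_1$ vanishes at $0$ and at infinity and $(u^sg_1)'=su^{s-1}g_1+u^sg_1'$ is integrable, one integration by parts shows that this is $O(\lambda^{-1})$.
\end{proof}

\begin{lemma}\label{lem:key}
Let $\beta$ be admissible for $d$. There are a finite, positive, compactly supported Borel measure $\mu$ on $\mathbb R^d$ with $\widehat\mu$ real, and constants $\varepsilon,c>0$ and $T_1\ge1$, such that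
\[
|\xi|\ge T_1\ \text{ and }\ \operatorname{dist}(Y(\xi),\mathbb Z)\le\varepsilon\quad\Longrightarrow\quad\widehat\mu(\xi)\le-c\,|\xi|^{-\beta}.
\]
All these objects depend only on $K$ and $\beta$.
\end{lemma}

\begin{proof}
If the conclusion holds for some $\beta$, it holds for every larger one, as $|\xi|\ge1$. So it suffices to treat $\beta=\beta_d$ if $d$ is even or $d\equiv5\pmod8$, and $\beta=\beta_d+s$ with $0<s<1$ otherwise. Write $Y(\xi)=\ell+\vartheta$ with $\ell\in\mathbb Z$ and $|\vartheta|\le\varepsilon$.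

\medskip
\noindent\emph{Case 1: $d$ is even or $d\equiv5\pmod8$; $\beta=\frac{d-1}2$.} Let $\mu$ be the image of $\sigma$ under $x\mapsto2mx$, so that $\widehat\mu(\xi)=\widehat\sigma(2m\xi)$ is real by symmetry. By Lemma \ref{lem:asymp} with $k=0$ and \eqref{eq:phase},
\[
\widehat\mu(\xi)=(2m|\xi|)^{-\frac{d-1}2}B_0(\xi)\cos\!\big((2m-1)\tfrac{(d-1)\pi}4+2\pi m\vartheta\big)+O(|\xi|^{-\frac{d+1}2}).
\]
Choose $m$ according to $d-1$ modulo $8$:
\begin{itemize}
\item $d-1\equiv4$: $m=1$, and $\cos\frac{(d-1)\pi}4=-1$;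
\item $d-1\equiv3$ or $5$: $m=1$, and $\cos\frac{(d-1)\pi}4=-\frac{\sqrt2}2$;
\item $d-1\equiv1$ or $7$: $m=2$; then $3(d-1)\equiv3$ or $5\pmod8$, and $\cos\frac{3(d-1)\pi}4=-\frac{\sqrt2}2$.
\end{itemize}
Take $\varepsilon=\frac1{100}$. Then $|2\pi m\vartheta|\le\frac{4\pi}{100}<0.13$, so in every case the cosine in the formula for $\widehat\mu(\xi)$ is at most $-\frac{\sqrt2}2+0.13<-\frac12$. The error is of lower order, and the claim follows for large $|\xi|$.

\medskip
\noindent\emph{Case 2: $d\equiv3\pmod4$ with $k=0$, or $d\equiv1\pmod8$ with $k=1$; $\beta=p_k+s$, $0<s<1$.} Note that $p_k=\beta_d$ in both cases. Let $\zeta\in C_c^\infty([0,1))$ with $\zeta\ge0$ and $\zeta=1$ on $[0,\frac12]$, let $\varsigma=\pm1$ be chosen later, and define $\mu$ by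
\[
\int f\,d\mu=\int_0^1u^{s-1}\zeta(u)\int f\big((2+\varsigma u)x\big)\,d\nu_k(x)\,du .
\]
This is a finite, positive, compactly supported measure, and
\[
\widehat\mu(\xi)=\int_0^1u^{s-1}\zeta(u)\,\widehat{\nu_k}\big((2+\varsigma u)\xi\big)\,du
\]
is real by symmetry. Let $|\xi|\ge1$. Since $1\le2+\varsigma u\le3$, Lemma \ref{lem:asymp} applies at $(2+\varsigma u)\xi$. There $B_k$ equals $B_k(\xi)$, and $Y\big((2+\varsigma u)\xi\big)=Y(2\xi)+2\varsigma u\rho^*(\xi)$ by \eqref{eq:Y}. With $g(u)=\zeta(u)(2+\varsigma u)^{-p_k}$ we obtain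
\[
\widehat\mu(\xi)=|\xi|^{-p_k}B_k(\xi)\,\mathrm{Re}\Big[e^{i(\pi Y(2\xi)-k\pi/2)}\int_0^\infty u^{s-1}g(u)e^{2\pi i\varsigma\rho^*(\xi)u}\,du\Big]+O(|\xi|^{-p_k-1}).
\]
By Lemma \ref{lem:frac} with $\lambda=2\pi\rho^*(\xi)$, and $g(0)=2^{-p_k}$,
\begin{equation}\label{eq:main}
\widehat\mu(\xi)=2^{-p_k}\Gamma(s)|\xi|^{-p_k}B_k(\xi)\,(2\pi\rho^*(\xi))^{-s}\cos\!\big(\pi Y(2\xi)-\tfrac{k\pi}2+\tfrac{\varsigma\pi s}2\big)+O(|\xi|^{-p_k-1}).
\end{equation}
By \eqref{eq:phase} with $m=1$, $\pi Y(2\xi)-\frac{k\pi}2\equiv\tau+2\pi\vartheta\pmod{2\pi}$, where $\tau=\frac{(d-1)\pi}4-\frac{k\pi}2$. Modulo $2\pi$,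
\[
\tau\equiv\tfrac\pi2\ \ (d\equiv3\bmod8,\ k=0),\qquad \tau\equiv-\tfrac\pi2\ \ (d\equiv7\bmod 8,\ k=0\ \text{ or }\ d\equiv1\bmod8,\ k=1).
\]
Take $\varsigma=1$ if $\tau\equiv\frac\pi2$ and $\varsigma=-1$ if $\tau\equiv-\frac\pi2$, so that the shift moves the phase toward $\pm\pi$. The cosine in \eqref{eq:main} is then
\[
\cos\!\big(\varsigma(\tfrac\pi2+\tfrac{\pi s}2)+2\pi\vartheta\big)=-\sin\!\big(\tfrac{\pi s}2+2\pi\varsigma\vartheta\big)\le-\sin\tfrac{\pi s}2+2\pi\varepsilon\le-\tfrac12\sin\tfrac{\pi s}2,
\]
provided $\varepsilon\le\frac1{4\pi}\sin\frac{\pi s}2$. Since $\rho^*(\xi)$ is comparable to $|\xi|$ and $s<1$, the main term in \eqref{eq:main} is at most $-c|\xi|^{-p_k-s}$ and dominates the error for large $|\xi|$.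
\end{proof}

\section{Counting: proof of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:count}

It remains to run the positivity argument of Section \ref{sec:disk} on a well-separated subset of $A'$. The following lemma allows us to pass from such a subset to all of $A'$.

\begin{lemma}\label{lem:local}
If $\mathcal E(A)$ satisfies the Bessel inequality, then $N(T):=\sup_x\#(A\cap B(x,T))<\infty$ for every $T>0$.
\end{lemma}

\begin{proof}
Apply the Bessel inequality to $f(y)=e^{2\pi i x\cdot y}\chi_K(y)$: $\sum_{a\in A}|\widehat\chi_K(a-x)|^2\le C_U|K|$. Since $\widehat\chi_K$ is continuous and $\widehat\chi_K(0)=|K|$, we have $|\widehat\chi_K|\ge|K|/2$ on some ball $B(0,r_0)$. Hence $\#(A\cap B(x,r_0))\le4C_U/|K|$ for every $x$. Cover $B(x,T)$ by a number of balls of radius $r_0$ depending only on $T$, $r_0$ and $d$.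
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:A} and \ref{thm:B}]
Theorem \ref{thm:A} is contained in Theorem \ref{thm:B}. Let $\beta$ be admissible, take $\mu,\varepsilon,c,T_1$ from Lemma \ref{lem:key} and $C_0$ from Lemma \ref{lem:shell}, and put $\eta_0=\theta=\varepsilon/(2C_0)$. If $A'$ has defect at most $\eta_0$, Lemma \ref{lem:shell} gives $T_0$ such that $\operatorname{dist}(Y(a-a'),\mathbb Z)\le\varepsilon$ for all $a,a'\in A'$ with $|a-a'|\ge T_0$. Let $T=\max(T_0,T_1)$. Then $\widehat\mu(a-a')\le-c|a-a'|^{-\beta}$ whenever $a,a'\in A'$ and $|a-a'|\ge T$.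

Fix $x$ and $R\ge1$. By Lemma \ref{lem:local} the set $A'\cap B(x,R)$ is finite. Let $S$ be a maximal subset of it whose distinct points are at distance at least $T$, and let $n=\#S$. By maximality the balls of radius $T$ about the points of $S$ cover $A'\cap B(x,R)$, so
\[
\#(A'\cap B(x,R))\le N(T)\,n .
\]
If $n\ge1$, positivity of $\mu$ gives
\[
0\le\int\Big|\sum_{a\in S}e^{-2\pi i a\cdot y}\Big|^2d\mu(y)=\sum_{a,a'\in S}\widehat\mu(a-a')\le n\,\mu(\mathbb R^d)-c\sum_{\substack{a,a'\in S\\a\ne a'}}|a-a'|^{-\beta}.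
\]
Each of the $n(n-1)$ terms of the last sum is at least $(2R)^{-\beta}$. Therefore $c\,n(n-1)(2R)^{-\beta}\le n\,\mu(\mathbb R^d)$, that is, $n\le1+c^{-1}\mu(\mathbb R^d)(2R)^\beta$, and
\[
\#(A'\cap B(x,R))\le N(T)\big(1+c^{-1}\mu(\mathbb R^d)(2R)^\beta\big)\le CR^\beta
\]
with $C$ independent of $x$ and of $R\ge1$. This is \eqref{eq:count}; if $0<\alpha<d-\beta$, dividing by $R^{d-\alpha}$ gives \eqref{eq:question}.
\end{proof}

\section{Examples: proof of Theorem \ref{thm:C}}

We first reduce the construction of examples to producing uniformly separated sets, meaning sets whose distinct points have distances bounded below by a positive constant, with small $\widehat\chi_K(a-a')$.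

\begin{lemma}\label{lem:examples}
Let $A'\subset\mathbb R^d$ be uniformly separated.
\begin{enumerate}
\item[(a)] For small $\delta>0$ the set $A=\delta\mathbb Z^d\cup A'$ gives a frame $\mathcal E(A)$ for $L^2(K)$.
\item[(b)] For $t\ge0$ let $M(t)$ be the supremum of $|\widehat\chi_K(a-a')|$ over $a\ne a'$ in $A'$ with $\rho^*(a-a')\ge t$ (and $0$ if there are none). If $L=\limsup_{t\to\infty}t^{\frac{d+1}2}M(t)$ is finite, then $A'$ is approximately orthogonal with every exponent $p\in[1,\infty]$ and defect at most $2^{\frac{d+1}2}L$.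
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $K\subset(-\frac1{2\delta},\frac1{2\delta})^d$, Parseval's identity on this cube gives $\sum_{a\in\delta\mathbb Z^d}|\widehat f(a)|^2=\delta^{-d}\|f\|_2^2$ for $f\in L^2(K)$, extended by $0$. This yields the lower frame bound for $A$, and for the upper one it remains to bound the sum over $A'$. Let $h$ be a Schwartz function with $h=1$ on $K$. Then $f=fh$, so $\widehat f=\widehat f*\widehat h$, and by the Cauchy--Schwarz inequality
\[
\sum_{a\in A'}|\widehat f(a)|^2\le\|\widehat h\|_1\int|\widehat f(\xi)|^2\sum_{a\in A'}|\widehat h(a-\xi)|\,d\xi\le C\|f\|_2^2,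
\]
because $\sup_\xi\sum_{a\in A'}|\widehat h(a-\xi)|<\infty$ for a uniformly separated set.

(b) The function $M$ is nonincreasing and bounded by $|K|$, but need not be continuous. Let $\phi(t)=2\int_{1/2}^1M(tv)\,dv$. Then $\phi$ is nonincreasing and
\[
M(t)\le\phi(t)\le M(t/2).
\]
For $t>0$ we have $\phi(t)=\frac2t\int_{t/2}^tM(w)\,dw$, which is continuous in $t$. Near $0$ both $M$ and $\phi$ are constant, as $A'$ is uniformly separated. The left inequality gives \eqref{eq:chiphi}. The left side of \eqref{eq:phi} is, for every $p$, at most $\phi(2^j)\le M(2^{j-1})$, so \eqref{eq:phi} holds with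
\[
c_j=2^{j\frac{d+1}2}M(2^{j-1})=2^{\frac{d+1}2}\,(2^{j-1})^{\frac{d+1}2}M(2^{j-1}),
\]
and $\limsup_{j\to\infty} c_j\le2^{\frac{d+1}2}L$.
\end{proof}

\subsection*{Points on a line: proof of (i)}
Let $d\equiv1\pmod4$, choose $e$ with $\rho^*(e)=1$, and let $A'=\{\frac k2e:k\in\mathbb Z\}$. For $a\ne a'$ in $A'$ we have $\rho^*(a-a')=\frac{|j|}2$ with $0\neq j\in\mathbb Z$, so $Y(a-a')=|j|-\frac{d-1}4$ is an integer and $\sin\pi Y(a-a')=0$. By Lemma \ref{lem:asymp}, $|\widehat\chi_K(a-a')|\le C|a-a'|^{-\frac{d+3}2}$ when $|a-a'|\ge1$. Hence $t^{\frac{d+1}2}M(t)=O(t^{-1})$ as $t\to\infty$, and Lemma \ref{lem:examples} gives (i), since $\#(A'\cap B_R)\ge cR$ for large $R$. \qed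

\subsection*{Nearly straight lacunary sets: proof of (ii) and (iii)}
When $d\not\equiv1\pmod4$, points on a line no longer work, as we saw in Section \ref{sec:intro}. Instead we bend the line slightly. If $w$ is tangent to the level set of $\rho^*$ at $e$ and suitably scaled, then $\rho^*(te+yw)\approx t+y^2/t$. With $t$ an integer and $y^2/t=\gamma:=\frac{d-1}8$ we get $2\rho^*\approx2t+\frac{d-1}4$, a difference on a shell. We need $y\approx\sqrt{\gamma t}$ for all differences simultaneously. The square root is not additive, but if the $t$'s are sums of a lacunary sequence, the largest term governs both $t$ and $y$, up to an error controlled by the lacunarity.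

\medskip
\noindent\emph{The expansion of $\rho^*$.} Fix $e$ with $\rho^*(e)=1$ and put $n=\nabla\rho^*(e)$. By homogeneity $n\cdot e=1$. Choose $w\ne0$ with $n\cdot w=0$; then $w$ is not parallel to $e$. Recall that $\nabla\rho^*(\xi)=x_+(\xi)$. This is homogeneous of degree $0$ and, on the unit sphere, inverse to the Gauss map, so its derivative at $e$ has rank $d-1$ and kernel $\mathbb Re$. Thus the Hessian $H$ of $\rho^*$ at $e$, which is positive semidefinite by convexity, has kernel exactly $\mathbb Re$, and $w^THw>0$. Scale $w$ so that $w^THw=2$. Writing $\rho^*(te+yw)=t\rho^*(e+\frac ytw)$ and expanding to second order, we find $z_0>0$ such that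
\begin{equation}\label{eq:taylor}
\rho^*(te+yw)=t+\frac{y^2}t+O\Big(\frac{|y|^3}{t^2}\Big)\qquad(t>0,\ |y|\le z_0t).
\end{equation}
The vectors $e$ and $w$ are fixed once and for all, and from now on all constants, including those in $O(\cdot)$, depend only on $K$ unless stated otherwise.

\medskip
\noindent\emph{The set.} Let $16\le q_1\le q_2\le\cdots$ be integers, $Q_l=q_1\cdots q_l$, $h_l=\sqrt{\gamma Q_l}$, and
\[
A'=\Big\{\sum_l\epsilon_l(Q_le+h_lw):\ \epsilon_l\in\{0,1\},\ \text{finitely many nonzero}\Big\}.
\]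
Take two different digit sequences, let $l$ be the largest index at which they differ, and let $a,a'$ be the corresponding points. Up to sign, $a-a'=te+yw$ with
\[
t=Q_l+\sum_{i<l}\delta_iQ_i\in\mathbb Z,\qquad y=h_l+\sum_{i<l}\delta_ih_i,\qquad\delta_i\in\{-1,0,1\}.
\]
Since $q_i\ge16$, the $Q_i$ grow at least by factors $16$ and the $h_i$ at least by factors $4$, so by geometric series
\[
\sum_{i<l}Q_i\le\tfrac{16}{15}\,\frac{Q_l}{q_l}\le\frac{2Q_l}{q_l},\qquad\sum_{i<l}h_i\le\tfrac43\,\frac{h_l}{q_l^{1/2}}\le\frac{2h_l}{q_l^{1/2}} .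
\]
Hence $t=Q_l(1+O(q_l^{-1}))\ge\frac78Q_l$ and $y=h_l(1+O(q_l^{-1/2}))$, and therefore
\[
\frac{y^2}t=\gamma+O(q_l^{-1/2}),\qquad\frac{|y|}t=O(Q_l^{-1/2}),\qquad\frac{|y|^3}{t^2}=O(Q_l^{-1/2}).
\]
Since $n\cdot(te+yw)=t$, we have $|a-a'|\ge t/|n|\ge cQ_l$. Also $|a-a'|\le CQ_l$. In particular different digit sequences give different points, and $A'$ is uniformly separated.

\medskip
\noindent\emph{The size of $\widehat\chi_K$.} Put $e_l=q_l^{-1/2}+Q_l^{-1/2}$, a nonincreasing sequence. We claim that
\begin{equation}\label{eq:chiex}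
|\widehat\chi_K(a-a')|\le C\,Q_l^{-\frac{d+1}2}e_l .
\end{equation}
If $|y|\le z_0t$ and $|a-a'|\ge1$, then \eqref{eq:taylor} gives $\rho^*(a-a')=t+\gamma+O(e_l)$, so that $Y(a-a')=2\rho^*(a-a')-2\gamma=2t+O(e_l)$. As $t\in\mathbb Z$, $|\sin\pi Y(a-a')|\le Ce_l$. Now \eqref{eq:chiex} follows from Lemma \ref{lem:asymp}, whose error contributes $O(Q_l^{-\frac{d+1}2}Q_l^{-1})$, because $Q_l^{-1}\le e_l$. If $|y|>z_0t$ or $|a-a'|<1$, then $Q_l$ is bounded by a constant, since $|y|/t=O(Q_l^{-1/2})$ and $|a-a'|\ge cQ_l$. So $Q_l^{-\frac{d+1}2}e_l$ is bounded below, and \eqref{eq:chiex} holds for $C$ large because $|\widehat\chi_K|\le|K|$.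

If $\rho^*(a-a')\ge t_*>0$, then $t_*\le C_2Q_l$ for some constant $C_2$. So $l\ge l(t_*):=\min\{l:C_2Q_l\ge t_*\}$, and \eqref{eq:chiex} gives $t_*^{\frac{d+1}2}|\widehat\chi_K(a-a')|\le Ce_l\le Ce_{l(t_*)}$. Since $l(t_*)\to\infty$ as $t_*\to\infty$, and $Q_l\to\infty$,
\begin{equation}\label{eq:limsupM}
\limsup_{t\to\infty}t^{\frac{d+1}2}M(t)\le C\lim_{l\to\infty}q_l^{-1/2}.
\end{equation}

\noindent\emph{The count.} A point with digits supported in $\{1,\dots,l\}$ has norm at most $\sum_{i\le l}(Q_i|e|+h_i|w|)$. Since $h_i\le\sqrt\gamma\,Q_i$, this is less than $C_1Q_l$ for some constant $C_1\ge1$. There are $2^l$ such points, so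
\begin{equation}\label{eq:countex}
\#(A'\cap B_R)\ge2^l\qquad\text{if }C_1Q_l\le R<C_1Q_{l+1}.
\end{equation}

\begin{proof}[Proof of (iii)]
Take $q_l=q$ for all $l$. By \eqref{eq:limsupM} and Lemma \ref{lem:examples}, $A'$ is contained in a set $A$ for which $\mathcal E(A)$ is a frame, and it is approximately orthogonal with every exponent and defect at most $C_Kq^{-1/2}$. If $C_1q^l\le R<C_1q^{l+1}$, then
\[
\#(A'\cap B_R)\ge2^l=(q^l)^{\log2/\log q}\ge\Big(\frac R{C_1q}\Big)^{\log2/\log q}=cR^{\log2/\log q},
\]
where $c>0$ depends on $K$ and $q$.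
\end{proof}

\begin{proof}[Proof of (ii)]
Let $\bar\eta(R)=\sup_{r\ge R}\max(\eta(r),0)\in[0,\infty]$, a nonincreasing function with limit $0$ and $\eta\le\bar\eta$. We let $q_l\to\infty$ slowly: $q_1=16$ and, for $l\ge1$,
\[
q_{l+1}=16+\Big\lfloor\min\big(l,\ \bar\eta(16^l)^{-1/2}\big)\Big\rfloor\qquad(0^{-1/2}=\infty,\ \infty^{-1/2}=0).
\]
This sequence is nondecreasing and tends to infinity. If $0<\bar\eta(16^l)<\infty$, then
\[
\bar\eta(16^l)\log q_{l+1}\le\bar\eta(16^l)\log\big(16+\bar\eta(16^l)^{-1/2}\big),
\]
and the left side is $0$ if $\bar\eta(16^l)=0$. Since $\bar\eta(16^l)\to0$, it follows that $\bar\eta(16^l)\log q_{l+1}\to0$ as $l\to\infty$. By \eqref{eq:limsupM} and Lemma \ref{lem:examples}, $A'$ is approximately orthogonal with every exponent $p$ and is contained in a set $A$ for which $\mathcal E(A)$ is a frame. For $R$ as in \eqref{eq:countex} we have $R\ge C_1Q_l\ge16^l$ and $\log R\le\log C_1+(l+1)\log q_{l+1}$, so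
\[
\eta(R)\log R\le\bar\eta(16^l)\big((l+1)\log q_{l+1}+\log C_1\big)\le l\log2
\]
for large $l$. Hence $\#(A'\cap B_R)\ge2^l\ge R^{\eta(R)}$ for all large $R$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Herz} Herz, Ann. of Math. \textbf{75} (1962).
\bibitem{Hormander} H\"ormander, \emph{Analysis of Linear Partial Differential Operators I}, \S7.7.
\bibitem{IM} Alex Iosevich and Azita Mayeli, \emph{Approximate orthogonality, Bourgain's pinned distance theorem and exponential frames}, arXiv:2301.09144 (2023).
\bibitem{Stein} Stein, \emph{Harmonic Analysis}, Ch. VIII.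
\end{thebibliography}

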